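\title{Minimal homeomorphisms of connected spaces with prescribed $K$-theory}

\begin{abstract}
For every pair of countable abelian groups $G_0,G_1$ we construct an infinite connected compact metric space $X$ of covering dimension at most $12$ that admits a minimal homeomorphism and has $K^0(X)\cong\mathbb Z\oplus G_0$ and $K^1(X)\cong G_1$. More generally, the $K$-theory and \v{C}ech cohomology rings of any non-empty connected compact metric space are realized, by a minimal homeomorphism that acts trivially on them. The space $X$ is an inverse limit of products $Z\times M_n$, where $Z$ carries a minimal homeomorphism and has the cohomology of a point and the $M_n$ are closed manifolds. The homeomorphism is a limit of skew products that commute only approximately with the bonding maps.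
\end{abstract}

\section{Introduction}

A homeomorphism $\varphi$ of an infinite compact metric space $X$ is \emph{minimal} if the only non-empty closed set $F\subseteq X$ with $\varphi(F)=F$ is $X$ itself. A minimal system cannot be decomposed into smaller closed systems, and it is natural to ask which spaces can carry one. We consider this through topological $K$-theory $K^*(X)=K^0(X)\oplus K^1(X)$. Both groups are countable, and the rank of a vector bundle at a point splits off a copy of $\mathbb Z$, so that $K^0(X)\cong\mathbb Z\oplus\tilde K^0(X)$. The following question, posed in \cite{DPS20}, asks whether minimality on a connected space imposes any further restriction.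

\medskip
\noindent\textbf{Question.} \emph{Given countable abelian groups $G_0$ and $G_1$, is there an infinite connected compact metric space $X$ that admits a minimal homeomorphism and has $K^0(X)\cong\mathbb Z\oplus G_0$ and $K^1(X)\cong G_1$?}
\medskip

An irrational rotation of the circle realizes $(G_0,G_1)=(0,\mathbb Z)$. Groups that are not finitely generated come from inverse limits. On the dyadic solenoid $\varprojlim(\mathbb R/\mathbb Z,\ y\mapsto 2y)$, translation by $(\alpha,\alpha/2,\alpha/4,\dots)$ with $\alpha$ irrational is an irrational rotation at each level, so every orbit is dense. Doubling induces multiplication by $2$ on $K^1(\mathbb R/\mathbb Z)=\mathbb Z$, so the solenoid realizes $(0,\mathbb Z[\tfrac12])$.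

In both examples $K^0$ and $K^1$ have the same rank, and on polyhedra this is forced. Let $X$ be an infinite finite-complex polyhedron, that is, the underlying space of a finite simplicial complex with infinitely many points, and let $\varphi$ be minimal on $X$. No power $\varphi^n$, $n\ge1$, has a fixed point, so by the Lefschetz fixed point theorem $\sum_i\lambda_i^n=\sum_j\mu_j^n$ for all $n\ge 1$, where $\lambda_1,\dots,\lambda_p$ and $\mu_1,\dots,\mu_q$ are the (non-zero) eigenvalues of $\varphi^*$ on even and on odd rational cohomology. Hence $\sum_i\lambda_it/(1-\lambda_it)=\sum_j\mu_jt/(1-\mu_jt)$ as power series, therefore as rational functions, and $t\to\infty$ gives $p=q$. So the Euler characteristic of $X$ vanishes, and by the Chern character isomorphism $\operatorname{rank}G_1=1+\operatorname{rank}G_0$. Already the pair $G_0=G_1=0$ is out of reach of polyhedra, and one might guess that some form of this obstruction persists on all compact metric spaces. It does not.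

\begin{theorem}\label{thm:groups}
Let $G_0,G_1$ be countable abelian groups. There are an infinite connected compact metric space $X$, of covering dimension at most $12$, and a minimal homeomorphism $S:X\to X$ such that $K^0(X)\cong\mathbb Z\oplus G_0$ and $K^1(X)\cong G_1$.
\end{theorem}

The construction realizes not only groups but the cohomology rings of any given connected space.

\begin{theorem}\label{thm:spaces}
Let $Y$ be a non-empty connected compact metric space. There are an infinite connected compact metric space $X$ and a minimal homeomorphism $S$ of $X$ such that $K^*(X)\cong K^*(Y)$ and $\check H^*(X;R)\cong\check H^*(Y;R)$ as graded rings, for every commutative ring $R$. Moreover $S$ acts as the identity on these groups. If $\dim Y=d<\infty$, then $X$ can be chosen with $\dim X\le 2d+4$.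
\end{theorem}

If $Y$ is a finite polyhedron, the alternating sum of the traces of $S^*=\mathrm{id}$ on $\check H^*(X;\mathbb Q)$ is the Euler characteristic of $Y$, which is arbitrary, while $S$ has no fixed point. The Lefschetz theorem thus fails on these spaces as completely as it can.

\begin{corollary}\label{cor:class}
A pair $(A_0,A_1)$ of abelian groups is isomorphic to $(K^0(X),K^1(X))$ for some infinite connected compact metric space $X$ admitting a minimal homeomorphism if and only if $A_0$ and $A_1$ are countable and $A_0\cong\mathbb Z\oplus G_0$ for some group $G_0$.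
\end{corollary}

\subsection*{Outline of the proof}
The idea is to separate the dynamics from the topology. The dynamics comes from one fixed minimal system $(Z,\zeta)$ on a connected space with the cohomology of a point. Such systems were first obtained in \cite{DPS18}; Section~\ref{sec:Z} gives a complete construction, by cutting $S^3$ open along a line that is invariant under a minimal diffeomorphism. The topology comes from closed manifolds $M$: the product $Z\times M$ has the cohomology of $M$. The map $T=\zeta\times\mathrm{id}_M$ is far from minimal, but Section~\ref{sec:skew} shows, by a perturbation argument in the style of Glasner and Weiss, that $T$ has conjugates arbitrarily close to $T$ all of whose orbits are nearly dense. Section~\ref{sec:limit} is the core of the paper. Given any sequence of maps $M_1\leftarrow M_2\leftarrow\cdots$, it assembles such conjugates into a minimal homeomorphism of an inverse limit of the spaces $Z\times M_n$. Section~\ref{sec:poly} replaces manifolds by polyhedra and proves Theorem~\ref{thm:spaces}. Section~\ref{sec:groups} realizes arbitrary groups on polyhedra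 of dimension at most $4$ and proves Theorem~\ref{thm:groups} and Corollary~\ref{cor:class}. Apart from textbook material, which we recall where it is used, the only external input is the theorem of Fathi and Herman \cite{FH} that provides a minimal diffeomorphism of $S^3$.

\section{Orbits, inverse limits and cohomology}\label{sec:conv}

All maps are continuous. A subset of a metric space is \emph{$\delta$-dense} if every point of the space is at distance less than $\delta$ from some point of the subset. For maps $f,f'$ into a metric space $(P,d)$ we write $d(f,f')=\sup_x d(f(x),f'(x))$.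

\begin{lemma}\label{lem:min}
Let $\varphi$ be a homeomorphism of an infinite compact metric space $X$. If $\varphi$ is minimal, then it has no periodic point and every forward orbit $\{\varphi^ix:i\ge0\}$ is dense. If every forward orbit is dense, then $\varphi$ is minimal.
\end{lemma}

\begin{proof}
A periodic orbit is a finite invariant set, hence closed and different from $X$. The sets $F_n=\overline{\{\varphi^ix:i\ge n\}}$ decrease and satisfy $\varphi(F_n)=F_{n+1}$, so $\bigcap_nF_n$ is non-empty, closed and invariant; minimality makes it $X$, and then $F_0=X$. Conversely, a non-empty closed invariant set contains the closure of a forward orbit.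
\end{proof}

\subsection*{Inverse limits and dimension}
Let $P_1\xleftarrow{p_1}P_2\xleftarrow{p_2}\cdots$ be non-empty compact metric spaces. The inverse limit $P=\varprojlim P_n$ is the space of sequences $(x_n)\in\prod P_n$ with $p_n(x_{n+1})=x_n$, with projections $\pi_n:P\to P_n$. It is non-empty, compact and metrizable, it is connected if all $P_n$ are, and the sets $\pi_n^{-1}(W)$ with $W\subseteq P_n$ open form a basis of its topology. None of this requires the $p_n$ to be onto. For the covering dimension of compact metric spaces we use: an $n$-manifold has dimension $n$; $\dim P'\le\dim P$ for $P'\subseteq P$ closed; $\dim(P\times P')\le\dim P+\dim P'$; and $\dim\varprojlim P_n\le\sup_n\dim P_n$.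

\subsection*{Cohomology}
The group $K^0(P)$ is the Grothendieck group of complex vector bundles over $P$, and $K^1(P)$ is the kernel of the restriction $K^0(P\times S^1)\to K^0(P\times\{1\})$; degrees in $K$-theory are read modulo $2$. The symbol $h^*$ stands for $K^*$ or for \v{C}ech cohomology $\check H^*(\,\cdot\,;R)$ with $R$ a commutative ring. No space or map constructed below depends on the choice of $h^*$, and every statement about $h^*$ is meant for all these theories at once. On pairs $(P,P')$ of compact metric spaces we use the following standard properties.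
\begin{enumerate}
\item[(H1)] Homotopic maps induce the same homomorphism.
\item[(H2)] Pairs and triples have natural long exact sequences.
\item[(H3)] (Strong excision.) The quotient map induces an isomorphism $h^*(P/P',*)\to h^*(P,P')$; here $P/\emptyset$ is $P$ with a disjoint base point.
\item[(H4)] $h^*(P)$ is a graded ring, and maps induce ring homomorphisms.
\item[(H5)] (Continuity.) The projections induce an isomorphism $\varinjlim h^*(P_n)\to h^*(\varprojlim P_n)$.
\end{enumerate}
For $p\in P$ put $\tilde h^*(P)=h^*(P,\{p\})$, so that $h^*(P)=h^*(\mathrm{pt})\oplus\tilde h^*(P)$. A non-empty $P$ is \emph{acyclic} if $\tilde h^*(P)=0$, equivalently if $P\to\mathrm{pt}$ induces an isomorphism, for all the theories $h^*$. By (H5) an inverse limit of acyclic spaces is acyclic. An acyclic space is connected, because $\check H^0(P;\mathbb Z)$ is the group of locally constant functions $P\to\mathbb Z$.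

\section{A minimal system with the cohomology of a point}\label{sec:Z}

\begin{proposition}\label{prop:Z}
There is an infinite acyclic (hence connected) compact metric space $Z$ with $\dim Z\le3$ that admits a minimal homeomorphism $\zeta$.
\end{proposition}

We start from a minimal map $\varphi$ of a sphere and kill the top class by cutting the sphere open. One cut suffices for the cohomology: a sphere with an open ball removed is acyclic. But $\varphi$ moves the cut, so we must cut along larger and larger sets $L_1\subset L_2\subset\cdots$ with invariant union and pass to the inverse limit. Cutting at the points of an orbit fails: removing $k$ open balls with disjoint closures from $S^3$ leaves a space $Q$ with $\check H^2(Q;\mathbb Z)=\ker\big(\check H^3(S^3,Q)=\mathbb Z^k\to\check H^3(S^3)=\mathbb Z\big)\cong\mathbb Z^{k-1}$. So we join consecutive points of the orbit and take for $L_n$ the arcs of an injective line $\Gamma$ with $\varphi(\Gamma(r))=\Gamma(r+1)$. The circle has no room for this: there $\Gamma(\mathbb R)$ would be an open arc, with non-empty closed invariant complement. The sphere $S^2$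 has non-zero Euler characteristic. The first candidate is $S^3$, and it is also the first dimension in which a generic curve has no double points.

By \cite{FH}, a closed connected manifold with a free smooth circle action has a minimal $C^\infty$ diffeomorphism. The Hopf action $\lambda\cdot(z_1,z_2)=(\lambda z_1,\lambda z_2)$ on $S^3\subset\mathbb C^2$ is free. For the rest of the section we fix a minimal $C^\infty$ diffeomorphism $\varphi$ of $S^3$, and we identify $S^3$ with the Lie group $SU(2)$, whose multiplication gives a convenient way to perturb curves.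

\subsection{An invariant line}

\begin{lemma}\label{lem:line}
There is an injective $C^\infty$ immersion $\Gamma:\mathbb R\to S^3$ with $\varphi(\Gamma(r))=\Gamma(r+1)$ for all $r\in\mathbb R$.
\end{lemma}

Such a line is determined by $\gamma=\Gamma|_{[0,1]}$. The difficulty is that a change of $\gamma$ at $t$ changes $\Gamma$ at all parameters $t+i$. A coincidence $\Gamma(a)=\Gamma(b)$ can therefore be removed by perturbation only if $a-b\notin\mathbb Z$. In the remaining case it would be a periodic point of $\varphi$ and does not occur.

\begin{proof}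
Fix a smooth immersion $c:(-1,1)\to S^3$. Let $\mathcal E$ be the set of $C^\infty$ immersions $\gamma:[0,1]\to S^3\subset\mathbb R^4$ whose derivatives of all orders $\ge 0$ agree at $0$ with those of $c$, and at $1$ with those of $t\mapsto\varphi(c(t-1))$. For $\gamma\in\mathcal E$ put $\Gamma_\gamma(i+t)=\varphi^i(\gamma(t))$ for $i\in\mathbb Z$, $t\in[0,1]$. At an integer $i$ the one-sided derivatives from both sides are those of $r\mapsto\varphi^i(c(r-i))$. So $\Gamma_\gamma$ is a well-defined $C^\infty$ immersion, and $\varphi(\Gamma_\gamma(r))=\Gamma_\gamma(r+1)$.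

\emph{$\mathcal E$ is a non-empty Baire space.} In the $C^\infty$ topology, $\mathcal E$ is an open subset of a closed subset of the complete metric space $C^\infty([0,1],\mathbb R^4)$, so it is Baire. The images of $c$ and $\varphi\circ c$ have measure zero and miss a point; identify its complement with $\mathbb R^3$. Let $\gamma_0(t)=(1-\lambda(t))\,c(t)+\lambda(t)\,\varphi(c(t-1))$ with $\lambda$ smooth, $0$ on $[0,\frac13]$ and $1$ on $[\frac23,1]$. Let $\chi$ be smooth, $0$ near $0$ and $1$, and $1$ on $[\frac13,\frac23]$. For $v\in\mathbb R^3$ consider $t\mapsto\gamma_0(t)+\chi(t)\,t\,v$. On $[0,\frac13]\cup[\frac23,1]$ it is an immersion for small $v$, since $\gamma_0$ is one there. On $[\frac13,\frac23]$ its derivative $\gamma_0'(t)+v$ vanishes only if $-v$ lies in the null set $\gamma_0'([0,1])$. So for suitable small $v$ it belongs to $\mathcal E$.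

\emph{Removing coincidences on a small box.} Let $(a_0,b_0)\in\mathbb R^2$ with $a_0-b_0\notin\mathbb Z$. One of the two numbers is not an integer; the roles being symmetric, let $b_0=j+t_0$ with $j\in\mathbb Z$ and $t_0\in(0,1)$. Choose $\rho>0$ with $3\rho<\operatorname{dist}(a_0-b_0,\mathbb Z)$ and $[t_0-2\rho,t_0+2\rho]\subset(0,1)$, and put $W=[a_0-\rho,a_0+\rho]\times[b_0-\rho,b_0+\rho]$. Let $\mathcal E_W$ be the set of $\gamma\in\mathcal E$ with $\Gamma_\gamma(a)\neq\Gamma_\gamma(b)$ for all $(a,b)\in W$. It is open, since $W$ is compact and $\Gamma_\gamma$ depends continuously on $\gamma$, uniformly on bounded intervals. We show that it is dense.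

Let $\chi:[0,1]\to[0,1]$ be smooth, supported in $[t_0-2\rho,t_0+2\rho]$ and equal to $1$ on $[t_0-\rho,t_0+\rho]$. For $\gamma\in\mathcal E$ and $v\in\mathfrak{su}(2)$ put $\gamma_v(t)=\exp(\chi(t)v)\gamma(t)$. Then $\gamma_v=\gamma$ near $0$ and $1$, and $\gamma_v\to\gamma$ in $C^\infty$ as $v\to0$, so $\gamma_v\in\mathcal E$ for small $v$. Let $(a,b)\in W$. If $a=m+t$ with $m\in\mathbb Z$ and $t\in\operatorname{supp}\chi$, then $|a_0-b_0-(m-j)|=|(a_0-a)+(t-t_0)|\le3\rho$, which is excluded. So the perturbation leaves the point with parameter $a$ fixed, $\Gamma_{\gamma_v}(a)=\Gamma_\gamma(a)$, while $\Gamma_{\gamma_v}(b)=\varphi^j(\exp(v)\gamma(b-j))$. A coincidence $\Gamma_{\gamma_v}(a)=\Gamma_{\gamma_v}(b)$ therefore means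
\[
\exp(v)=\varphi^{-j}(\Gamma_\gamma(a))\,\gamma(b-j)^{-1}.
\]
The right side is a smooth map from the $2$-dimensional rectangle $W$ to the $3$-manifold $S^3$, so its image has measure zero. Since $\exp$ is a diffeomorphism near $0$, there are arbitrarily small $v$ with $\gamma_v\in\mathcal E_W$.

\emph{Conclusion.} Countably many interiors of such boxes $W$ cover $\{(a,b):a-b\notin\mathbb Z\}$. By the Baire property some $\gamma$ lies in all the corresponding sets $\mathcal E_W$; put $\Gamma=\Gamma_\gamma$. If $\Gamma(a)=\Gamma(b)$, then $k=b-a$ is an integer and $\varphi^k(\Gamma(a))=\Gamma(a)$, so $k=0$ by Lemma~\ref{lem:min}.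
\end{proof}

\subsection{Cutting along an arc}

An \emph{arc} is a set $L=\Gamma([a,b])$ with $a<b$. Cutting along $L$ should replace each interior point of $L$ by the circle of directions normal to $L$. The cut space must not depend on auxiliary choices, since $\varphi$ has to act on the limit, and the cut along a longer arc must map to the cut along a shorter one. Both properties are easiest to see on the algebra of functions, so we define the algebra first and identify the space afterward.

An injective immersion of a compact interval is an embedding with trivial normal bundle. So the tubular neighborhood theorem gives a \emph{tube} for $L$: a diffeomorphism $\Theta$ of $(a-\epsilon,b+\epsilon)\times\{u\in\mathbb R^2:|u|<2\}$ onto an open subset of $S^3$ with $\Theta(s,0)=\Gamma(s)$. We write $u=\rho\theta$ with $\rho\ge0$ and $\theta\in S^1$. Let $A_L$ be the $*$-algebra of bounded continuous functions $f:S^3\setminus L\to\mathbb C$ such that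
\begin{enumerate}
\item[(a)] $f(x)$ has a limit as $x$ tends to $\Gamma(a)$, and as $x$ tends to $\Gamma(b)$;
\item[(b)] for all $s_0\in(a,b)$ and $\theta_0\in S^1$, $f(\Theta(s,\rho\theta))$ has a limit as $(s,\rho,\theta)\to(s_0,0,\theta_0)$ with $\rho>0$.
\end{enumerate}
For example, $A_L$ contains $C(S^3)$, and it contains the function that is $\psi(s,\rho)\,\theta\in\mathbb C$ at $\Theta(s,\rho\theta)$ and $0$ off the tube, for any continuous $\psi$ with compact support in $(a,b)\times[0,1)$.

\begin{lemma}[Invariance]\label{lem:inv}
Let $\psi$ be a diffeomorphism of $S^3$ that maps an arc $L$ onto an arc $L_1$. Then $f\circ\psi\in A_L$ for all $f\in A_{L_1}$, whatever tubes are used. In particular $A_L$ does not depend on the tube.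
\end{lemma}

\begin{proof}
The map $\psi$ sends endpoints to endpoints, which gives (a), and interior points to interior points. Let $\Theta,\Theta_1$ be the tubes and let $s_0\in(a,b)$. On a neighborhood $I\times\{|u|<\delta\}$ of $(s_0,0)$ with $I\subset(a,b)$ write $\Theta_1^{-1}\psi\Theta(s,u)=(\alpha(s,u),\beta(s,u))$. Since $\beta(s,0)=0$, we have $\beta(s,u)=M(s,u)u$ with the continuous matrix function $M(s,u)=\int_0^1(\partial_u\beta)(s,tu)\,dt$. At $(s_0,0)$ the Jacobian of $(\alpha,\beta)$ is invertible and $\partial_s\beta=0$, so the block $M(s_0,0)=\partial_u\beta(s_0,0)$ is invertible. As $(s,\rho,\theta)\to(s_0,0,\theta_0)$ with $\rho>0$, the polar coordinates of the image point satisfy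
\[
\alpha\to\alpha(s_0,0),\qquad 0<|\beta|=\rho\,|M(s,\rho\theta)\theta|\to0,\qquad \frac{\beta}{|\beta|}=\frac{M(s,\rho\theta)\theta}{|M(s,\rho\theta)\theta|}\to\frac{M(s_0,0)\theta_0}{|M(s_0,0)\theta_0|}.
\]
So (b) for $f$ and $L_1$ gives (b) for $f\circ\psi$ and $L$. The last claim is the case $\psi=\mathrm{id}$.
\end{proof}

This is where the differentiability of $\varphi$ is essential: it is the derivative that carries normal directions to normal directions.

\begin{lemma}[Monotonicity]\label{lem:mono}
If $L\subseteq L'$ are arcs, then restriction to $S^3\setminus L'$ maps $A_L$ into $A_{L'}$.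
\end{lemma}

\begin{proof}
A tube for $L'$ restricts to a tube for $L$; use it for both. Let $f\in A_L$ and $x\in L'$. If $x$ is interior to $L$, it is interior to $L'$, and the limits required at $x$ are the same for both arcs. Otherwise $x\notin L$, where $f$ is continuous, or $x$ is an endpoint of $L$, where (a) holds. In both cases $f$ has a limit at $x$, so whichever of (a), (b) is required at $x$ for $L'$ holds.
\end{proof}

The proof shows why the endpoints are not blown up. At an endpoint of $L$ interior to $L'$, the limit in (b) for $L'$ allows approach at every angle to the arc, so a limit of $f$ that depended on this angle would not be admissible.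

We now identify the cut space. The circles of directions must shrink to points at the two ends, which suggests removing a lens around $L$ (Figure~\ref{fig:lens}). Let $w(s)=\kappa(s-a)(b-s)$ on $[a,b]$ with $\kappa>0$ so small that $w\le\frac12$, and put
\[
B=\{(s,u):a<s<b,\ |u|<w(s)\},\qquad Q_L=S^3\setminus\Theta(B).
\]
Since $w$ is concave, $B$ is a bounded open convex subset of $\mathbb R^3$; its boundary is $\partial B=\{a\le s\le b,\ |u|=w(s)\}$. Define $q:Q_L\to S^3$ by
\[
q(\Theta(s,\rho\theta))=\Theta\Big(s,\frac{\rho-w(s)}{1-w(s)}\,\theta\Big)\qquad(a\le s\le b,\ w(s)\le\rho\le1)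
\]
and as the identity outside the cylinder $\Theta([a,b]\times\{|u|\le1\})$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[gray] (0,-1) rectangle (3,1);
\filldraw[fill=gray!30,thick] (0,0) parabola bend (1.5,0.5) (3,0) parabola bend (1.5,-0.5) (0,0);
\draw[dashed] (1,0.444)--(1,1) (1,-0.444)--(1,-1);
\fill (1,0.444) circle (1.3pt) (1,-0.444) circle (1.3pt);
\node at (1.7,0) {$B$};
\node[below] at (0,-1) {$s=a$};
\node[below] at (3,-1) {$s=b$};
\draw[->] (3.5,0)--(4.5,0) node[midway,above] {$q$};
\draw[gray] (5,-1) rectangle (8,1);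
\draw[very thick] (5,0)--(8,0);
\draw[dashed] (6,-1)--(6,1);
\fill (6,0) circle (1.3pt);
\node[above] at (7,0) {$L$};
\node[below] at (5,-1) {$s=a$};
\node[below] at (8,-1) {$s=b$};
\end{tikzpicture}
\caption{Cutting $S^3$ along an arc $L$, in a planar slice through the axis of the cylinder $a\le s\le b$, $|u|\le 1$. The cut space $Q_L$ is the complement of the open lens $B$. The map $q$ stretches each radial segment (dashed) until it reaches the axis and is the identity outside the cylinder. The circle $|u|=w(s)$ on the boundary of the lens (two dots in the slice) goes to one point of $L$.}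
\label{fig:lens}
\end{figure}

\begin{lemma}\label{lem:cut}
The space $Q_L$ is compact, acyclic and of dimension at most $3$. The map $q$ is continuous and onto and restricts to a homeomorphism $Q_L\setminus q^{-1}(L)\to S^3\setminus L$. For $f\in A_L$ the function $f\circ q$ extends uniquely to a continuous function on $Q_L$, and this defines an isometric $*$-isomorphism $A_L\cong C(Q_L)$ for the supremum norms.
\end{lemma}

\begin{proof}
\emph{The map $q$.} The formula reduces to the identity where $\rho=1$, $s=a$ or $s=b$, so the two definitions agree on the boundary of the cylinder. The formula is continuous where $\rho>0$; at the two points with $\rho=0$, namely $\Gamma(a)$ and $\Gamma(b)$, it is continuous because it keeps $s$ and does not increase $|u|$. On each radial segment it is the affine bijection $[w(s),1]\to[0,1]$. Hence $q$ is onto, $q^{-1}(L)=\Theta(\partial B)$, the fiber over each endpoint $e$ of $L$ is $\{e\}$, and $q$ is a bijection from $Q^\circ=Q_L\setminus\Theta(\partial B)$ onto $S^3\setminus L$. This bijection is a homeomorphism because $q$ is a closed map and $Q^\circ=q^{-1}(S^3\setminus L)$.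 Letting $\rho$ decrease to $w(s)$ shows that $Q^\circ$ is dense in $Q_L$.

\emph{The algebra.} A continuous function $g$ on $Q^\circ$ extends continuously to $Q_L$ if and only if it has a limit $\bar g(y)$ at each $y\in\Theta(\partial B)$. Indeed, if $|g-\bar g(y)|\le\epsilon$ on $N\cap Q^\circ$ for an open $N\ni y$, then the same bound holds for the limits $\bar g(y')$, $y'\in N$. Let $g=f\circ q$ with $f$ bounded and continuous on $S^3\setminus L$. Near $y=\Theta(s_0,w(s_0)\theta_0)$ with $a<s_0<b$, the functions $(s,\rho,\theta)$ are coordinates, since $w(s_0)>0$, and $(s,\rho,\theta)\mapsto(s,\frac{\rho-w(s)}{1-w(s)},\theta)$ is a homeomorphism of $\{a<s<b,\ w(s)\le\rho<1\}$ onto $(a,b)\times[0,1)\times S^1$. So $g$ has a limit at $y$ if and only if (b) holds at $(s_0,\theta_0)$. At an endpoint $e$, a sequence $y_n\in Q^\circ$ tends to $e$ if and only if $q(y_n)$ does, by compactness and $q^{-1}(e)=\{e\}$. So $g$ has a limit at $e$ if and only if $f$ has. Thus $f\in A_L$ exactly when $f\circ q$ extends to $Q_L$, and density of $Q^\circ$ gives uniqueness and the isometry.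

\emph{Cohomology.} The quotient $S^3/Q_L$ is the one-point compactification of $\Theta(B)\cong B\cong\mathbb R^3$, hence a $3$-sphere. The quotient map $c:S^3\to S^3/Q_L$ maps $\Theta(B)$ homeomorphically onto the complement of the base point, and the points of that complement have no other preimages. So $c$ has degree $\pm1$ and, by Hopf's degree theorem, is a homotopy equivalence. Take a base point $p\in Q_L$. By (H3) the map $h^*(S^3,Q_L)\to h^*(S^3,\{p\})$ is $c^*$, an isomorphism by (H1), and the exact sequence of the triple $(S^3,Q_L,\{p\})$ gives $\tilde h^*(Q_L)=0$. Finally $Q_L$ is closed in $S^3$, so it is compact and $\dim Q_L\le3$.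
\end{proof}

\subsection{Cutting along the whole line}

Recall Gelfand duality. The \emph{spectrum} of a unital commutative $C^*$-algebra $A$ is the compact Hausdorff space $Z$ of its characters, with the topology of pointwise convergence, and $A\cong C(Z)$; the spectrum of $C(P)$ is $P$. A unital $*$-homomorphism induces a map of spectra in the opposite direction. If $A$ is the closure of an increasing union of unital subalgebras $A_n$, then a character of $A$ is the same as a compatible sequence of characters of the $A_n$ (characters are contractive and extend to the closure), so $Z$ is the inverse limit of the spectra of the $A_n$.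

\begin{proof}[Proof of Proposition~\ref{prop:Z}]
Let $L_n=\Gamma([-n,n])$ and $D=S^3\setminus\Gamma(\mathbb R)$. Then $\varphi(D)=D$. Each $L_n$ is closed and nowhere dense, so $D$ is dense in $S^3$ by Baire's theorem, hence dense in each open set $S^3\setminus L_n$. Restriction to $D$ therefore embeds $C(S^3)$ and all $A_{L_n}$ isometrically in $\ell^\infty(D)$, and $C(S^3)\subseteq A_{L_1}\subseteq A_{L_2}\subseteq\cdots$ by Lemma~\ref{lem:mono}. Let $A$ be the closure of the union and $Z$ its spectrum. By Lemma~\ref{lem:cut}, $Z=\varprojlim Q_{L_n}$. So $Z$ is compact and metrizable, $\dim Z\le3$, and $Z$ is acyclic.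

The arcs $\varphi^{\mp1}(L_n)=\Gamma([-n\mp1,n\mp1])$ lie in $L_{n+1}$. By Lemmas~\ref{lem:inv} and~\ref{lem:mono}, $f\mapsto f\circ\varphi^{\pm1}$ maps $A_{L_n}$ into $A_{L_{n+1}}$. Hence $\varphi^*f=f\circ\varphi$ is an automorphism of $A$, and $\zeta(\omega)=\omega\circ\varphi^*$ is a homeomorphism of $Z$. The inclusion $C(S^3)\subseteq A$ induces a map $q_\infty:Z\to S^3$ with $q_\infty\zeta=\varphi q_\infty$. For $x\in D$ let $\mathrm{ev}_x\in Z$ be evaluation at $x$. Then $q_\infty(\mathrm{ev}_x)=x$, so $Z$ is infinite.

Minimality passes from $\varphi$ to $\zeta$ because nothing was cut over $D$. First, the set $\{\mathrm{ev}_x:x\in D\}$ is dense in $Z$: otherwise a non-zero element of $C(Z)=A\subseteq\ell^\infty(D)$ would vanish at every $x\in D$. Second, $q_\infty^{-1}(x)=\{\mathrm{ev}_x\}$ for $x\in D$: the restriction to $A_{L_n}$ of a character over $x$ is a point of $Q_{L_n}$ over $x\notin L_n$, and there is only one such point by Lemma~\ref{lem:cut}. Now let $F\subseteq Z$ be non-empty, closed, with $\zeta(F)=F$. Then $q_\infty(F)$ is non-empty, closed and $\varphi$-invariant, so it is $S^3$.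 Therefore $F$ contains every $\mathrm{ev}_x$, and $F=Z$.
\end{proof}

From now on $(Z,\zeta)$ is as in Proposition~\ref{prop:Z}. Multiplying by $Z$ does not change cohomology.

\begin{lemma}\label{lem:prod}
Let $M$ be a finite CW complex. The projection induces an isomorphism $\mathrm{pr}_M^*:h^*(M)\to h^*(Z\times M)$. For every $z\in Z$ its inverse is $\iota_z^*$, where $\iota_z(y)=(z,y)$.
\end{lemma}

\begin{proof}
Call a compact pair $(P,P')$ good if $\mathrm{pr}^*:h^*(P,P')\to h^*(Z\times P,Z\times P')$ is an isomorphism. A point is good since $Z$ is acyclic, so disks $D^n$ are good by (H1). By (H2) and the five lemma, if two of $P$, $P'$, $(P,P')$ are good, so is the third. If $P$ arises from $P'$ by attaching an $n$-cell, the characteristic map induces homeomorphisms $D^n/S^{n-1}\cong P/P'$ and $(Z\times D^n)/(Z\times S^{n-1})\cong(Z\times P)/(Z\times P')$, so by (H3) the pair $(P,P')$ is good if $(D^n,S^{n-1})$ is. Starting from $S^{-1}=\emptyset$, suppose $S^{n-1}$ is good. Then $(D^n,S^{n-1})$ is good, hence so is the pair formed by $S^n$ and a closed hemisphere, hence so is $S^n$. Thus all $(D^n,S^{n-1})$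 are good, and induction on the number of cells shows that $M$ is good. The last claim follows from $\mathrm{pr}_M\circ\iota_z=\mathrm{id}_M$.
\end{proof}

\section{Conjugates of $\zeta\times\mathrm{id}$ with nearly dense orbits}\label{sec:skew}

Let $M$ be a closed connected smooth manifold with a metric $d_M$. The homeomorphisms of $M$ form a topological group for the distance $d_M(g,g')$; let $\mathcal H(M)$ be the path component of the identity. Its elements are homotopic to the identity. By Milnor's homogeneity lemma, any point of $M$ can be moved to any other by a diffeomorphism isotopic to the identity, so $\mathcal H(M)$ acts transitively on $M$. For a map $g:Z\to\mathcal H(M)$, $z\mapsto g_z$, the formula $\hat g(z,y)=(z,g_zy)$ defines a homeomorphism of $Z\times M$ with inverse $(z,y)\mapsto(z,g_z^{-1}y)$. Put $T=\zeta\times\mathrm{id}_M$ and $S=\hat gT\hat g^{-1}$. Then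
\begin{equation}\label{eq:skew}
S^i(z,y)=(\zeta^iz,\ g_{\zeta^iz}\,g_z^{-1}y)\qquad(i\in\mathbb Z).
\end{equation}
The map $T$ preserves the slices $Z\times\{y'\}$, and $S$ preserves the graphs $\{(z,g_zy'):z\in Z\}$. We want $S$ close to $T$, which by \eqref{eq:skew} asks that $g$ vary slowly along $\zeta$-orbits. We want the graphs nearly dense, which asks that $g$ vary widely on every small open set of $Z$. The two demands are compatible because orbits of $\zeta$ are long: a function can climb from $0$ to $1$ in $N$ small steps along an orbit segment while dropping from $1$ to $0$ across it.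

\begin{lemma}\label{lem:u}
Let $U_1,\dots,U_J\subseteq Z$ be non-empty open sets and $N\ge1$ an integer. There is a map $u:Z\to[0,1]$ with $|u\circ\zeta-u|\le1/N$ and $u(U_j)\supseteq(0,1]$ for all $j$.
\end{lemma}

\begin{proof}
Since $Z$ is infinite and connected, it has no isolated points and each $U_j$ is infinite. Choose $z_j\in U_j$ successively outside the finite set $\{\zeta^iz_{j'}:j'<j,\ |i|\le2N\}$. As $\zeta$ has no periodic points, the points $\zeta^iz_j$ ($|i|\le N$, $1\le j\le J$) are distinct. Choose open sets $O_j$ with $z_j\in O_j\subseteq U_j$ so small that the sets $\zeta^iO_j$ ($|i|\le N$, $1\le j\le J$) are pairwise disjoint, and maps $\tau_j:Z\to[0,1]$ vanishing outside $O_j$ with $\tau_j(z_j)=1$. With the tent weights $c_i=\max(0,1-|i|/N)$ put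
\[
u=\sum_{j}\sum_{i\in\mathbb Z}c_i\,\tau_j\circ\zeta^{-i},\qquad\text{so that}\qquad u\circ\zeta-u=\sum_j\sum_{i\in\mathbb Z}(c_{i+1}-c_i)\,\tau_j\circ\zeta^{-i}.
\]
In both sums only indices $|i|\le N$ have non-zero coefficient, and $\tau_j\circ\zeta^{-i}$ vanishes outside $\zeta^iO_j$, so at each point at most one term is non-zero. Hence $0\le u\le1$, $|u\circ\zeta-u|\le\max_i|c_{i+1}-c_i|=1/N$, and $u=\tau_j$ on $O_j$. The function $\tau_j$ takes the value $1$ at $z_j$ and $0$ at $\zeta z_j$. Since $Z$ is connected it takes every value in $(0,1]$, necessarily on $O_j\subseteq U_j$.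
\end{proof}

\begin{example}\label{ex:circle}
Let $M=\mathbb R/\mathbb Z$, cover $Z$ by open sets $U_j$ of diameter less than $\delta$, take $u$ from Lemma~\ref{lem:u}, and let $g_zy=y+u(z)$. Then $S(z,y)=(\zeta z,\ y+u(\zeta z)-u(z))$ is within $1/N$ of $T$. On each invariant graph $\{(z,y'+u(z))\}$ the map $S$ is a copy of $\zeta$, so every forward orbit is dense in its graph. Given $(z,y)$ with $z\in U_j$, there is $z'\in U_j$ with $y'+u(z')=y$, because $u(U_j)$ covers the circle. So every graph, and every forward orbit, is $\delta$-dense for the maximum metric. The map $S$ is conjugate to $T$ and is not minimal; it only looks minimal at scale $\delta$.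
\end{example}

For general $M$ the path of rotations is replaced by a path in $\mathcal H(M)$ that moves every point into every small open set at some time.

\begin{proposition}\label{prop:skew}
Let $d$ be a metric on $Z\times M$ inducing the product topology, and let $\epsilon,\delta>0$. There are a map $g:Z\to\mathcal H(M)$ and an integer $\ell\ge0$ such that $S=\hat gT\hat g^{-1}$ satisfies $d(S,T)<\epsilon$ and $d(S^{-1},T^{-1})<\epsilon$, and $\{S^ix:0\le i\le\ell\}$ is $\delta$-dense in $Z\times M$ for every $x\in Z\times M$.
\end{proposition}

\begin{proof}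
Metrics inducing the topology of a compact space are uniformly equivalent, so we may take for $d$ the maximum of metrics on $Z$ and $M$. Cover $Z\times M$ by non-empty open boxes $U_j\times V_j$, $1\le j\le J$, of diameter less than $\delta$. By transitivity the open sets $a^{-1}V_j$, $a\in\mathcal H(M)$, cover $M$, so for each $j$ finitely many $a_{j,l}^{-1}V_j$ do. Since $\mathcal H(M)$ is path connected, there is a path $a:[0,1]\to\mathcal H(M)$ with $a(\theta_{j,l})=a_{j,l}$ for suitable $\theta_{j,l}\in(0,1]$. By uniform continuity there is $N$ with $d_M(a(s),a(t))<\epsilon$ whenever $|s-t|\le1/N$. Take $u$ from Lemma~\ref{lem:u} and put $g_z=a(u(z))$.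

By \eqref{eq:skew}, with $y'=g_z^{-1}y$, the points $S^{\pm1}(z,y)$ and $T^{\pm1}(z,y)$ have equal first coordinates and second coordinates $a(u(\zeta^{\pm1}z))y'$ and $a(u(z))y'$. Since $|u(\zeta^{\pm1}z)-u(z)|\le1/N$ and $Z\times M$ is compact, $d(S^{\pm1},T^{\pm1})<\epsilon$.

Fix $j$ and $x=(z,y)$, again with $y'=g_z^{-1}y$. Choose $l$ with $a_{j,l}y'\in V_j$ and $z'\in U_j$ with $u(z')=\theta_{j,l}$. The open set $\{z''\in U_j:g_{z''}y'\in V_j\}$ contains $z'$, so by Lemma~\ref{lem:min} it contains $\zeta^iz$ for some $i\ge0$, and then $S^ix\in U_j\times V_j$. Thus the open sets $S^{-i}(U_j\times V_j)$, $i\ge0$, cover $Z\times M$, and those with $i\le\ell$ suffice, for some $\ell$ that serves all $j$. Every orbit segment $\{S^ix:0\le i\le\ell\}$ then meets every box.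
\end{proof}

The uniform bound $\ell$ is what makes near-density survive later perturbations: a map whose first $\ell$ iterates are $\delta'$-close to those of $S$ has $(\delta+\delta')$-dense orbits. Transitivity is the only property of manifolds used, and it cannot be dropped. For $M=[0,1]$ every homeomorphism in the path component of the identity fixes $0$, so $Z\times\{0\}$ is invariant under every $\hat gT\hat g^{-1}$.

\section{An inverse limit with approximately commuting maps}\label{sec:limit}

\begin{proposition}\label{prop:limit}
Let $M_1\xleftarrow{h_1}M_2\xleftarrow{h_2}\cdots$ be maps between closed connected smooth manifolds. There are an infinite connected compact metric space $X$ with $\dim X\le3+\sup_n\dim M_n$ and a minimal homeomorphism $S$ of $X$ such that $h^*(X)\cong\varinjlim(h^*(M_n),h_n^*)$ as graded rings and $S^*=\mathrm{id}$ on $h^*(X)$.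
\end{proposition}

Put $X_n=Z\times M_n$ and $T_n=\zeta\times\mathrm{id}_{M_n}$. On the solenoid of the introduction a rotation at one level lifts to a rotation at the next. For an arbitrary map $h_n$ there is no reason for a homeomorphism of $M_n$ to lift to $M_{n+1}$, so a skew product $S_n=\hat g_nT_n\hat g_n^{-1}$ on $X_n$ need not lift through $\mathrm{id}\times h_n$. But $T_n$ does lift, to $T_{n+1}$. We therefore move the conjugacy into the bonding map and set $p_n=\hat g_n\circ(\mathrm{id}\times h_n):X_{n+1}\to X_n$. Then
\begin{equation}\label{eq:exact}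
p_nT_{n+1}^j=\hat g_nT_n^j(\mathrm{id}\times h_n)=S_n^j\,p_n\qquad(j\in\mathbb Z).
\end{equation}
So $T_{n+1}$ is an exact lift of $S_n$, and $S_{n+1}$, being close to $T_{n+1}$, is an approximate lift. The factor $\hat g_n$ will not change the effect of the bonding map on cohomology.

\begin{example}\label{ex:doubling}
Let $M_n=\mathbb R/\mathbb Z$ and $h_n(y)=2y$, and let $g_n$ be given by $u_n$ as in Example~\ref{ex:circle}, with $\gamma_n=u_n\circ\zeta-u_n$ and $|\gamma_n|\le1/N_n$. Then $p_n(z,y)=(z,2y+u_n(z))$ and $S_n(z,y)=(\zeta z,y+\gamma_n(z))$, so that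
\[
S_np_n(z,y)=(\zeta z,\ 2y+u_n(\zeta z)),\qquad p_nS_{n+1}(z,y)=(\zeta z,\ 2y+u_n(\zeta z)+2\gamma_{n+1}(z)).
\]
A point of $X=\varprojlim X_n$ is a sequence $(z;y_1,y_2,\dots)$ with $y_n=2y_{n+1}+u_n(z)$. If $\sum_k2^k/N_k<\infty$, the errors add up, and we can define $S(z;y_1,\dots)=(\zeta z;y_1',\dots)$ by $y_n'=y_n+\sum_{k\ge n}2^{k-n}\gamma_k(z)$. This is a point of $X$, since $2y_{n+1}'+u_n(\zeta z)=y_n+\gamma_n(z)+\sum_{k>n}2^{k-n}\gamma_k(z)=y_n'$. At level $n$ the iterate $S^i$ differs from $S_n^i$ by at most $i\sum_{k>n}2^{k-n}/N_k$. If each $N_k$ is chosen after the lengths $\ell_1,\dots,\ell_{k-1}$ and large compared with them, this is small for $i\le\ell_n$, and the $S$-orbits inherit the near-density of the $S_n$-orbits at every level.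
\end{example}

In this example $S$ descends to each $X_n$ and has an explicit inverse. In general neither holds. We then define every power $S^{(j)}$ separately as a limit, and impose enough conditions to prove $S^{(i)}S^{(j)}=S^{(i+j)}$.

\begin{proof}[Proof of Proposition~\ref{prop:limit}]
\emph{Step 1: the inductive choice.} We choose successively, for $k=1,2,\dots$, a metric $d_k$ on $X_k$, a map $g_k:Z\to\mathcal H(M_k)$ and an integer $\ell_k$, and put
\[
S_k=\hat g_kT_k\hat g_k^{-1},\qquad p_k=\hat g_k\circ(\mathrm{id}\times h_k),\qquad \Lambda_k=\max(k,\Lambda_{k-1},\ell_k),\quad\Lambda_0=0,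
\]
with $p_{m,k}=p_m\cdots p_{k-1}:X_k\to X_m$ for $m<k$ and $p_{k,k}=\mathrm{id}$. At stage $k$ the maps $p_{m,k}$ and $S_m$ with $m<k$ and the number $\Lambda_{k-1}$ are known. Let $d_1$ be any metric inducing the topology of $X_1$, and for $k>1$ let $d_k(x,x')$ be the maximum of $d_{k-1}(p_{k-1}x,p_{k-1}x')$ and some such metric on $X_k$. Then $d_k$ induces the topology of $X_k$, and all $p_{m,k}$ are $1$-Lipschitz. We require:
\begin{enumerate}
\item[$(C_k)$] $d_m\big(S_m^i\,p_{m,k}\,S_k^j,\ S_m^i\,p_{m,k}\,T_k^j\big)<2^{-k}$ for all $m<k$ and $|i|,|j|\le\Lambda_{k-1}$;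
\item[$(D_k)$] $\{S_k^ix:0\le i\le\ell_k\}$ is $2^{-k}$-dense in $(X_k,d_k)$ for every $x\in X_k$.
\end{enumerate}
The finitely many maps $S_m^ip_{m,k}$ are uniformly continuous, so $(C_k)$ holds once $d_k(S_k^j,T_k^j)$ is small for $|j|\le\Lambda_{k-1}$. This holds once $d_k(S_k^{\pm1},T_k^{\pm1})$ is small, by induction on $|j|$ from
\[
d_k(S_k^{j\pm1},T_k^{j\pm1})\le d_k(S_k^{\pm1},T_k^{\pm1})+d_k(T_k^{\pm1}S_k^j,T_k^{\pm1}T_k^j)
\]
and the uniform continuity of the fixed maps $T_k^{\pm1}$. So Proposition~\ref{prop:skew} with $\delta=2^{-k}$ and $\epsilon$ small provides $g_k$ and $\ell_k$.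

\emph{Step 2: the space.} Let $X=\varprojlim(X_n,p_n)$ with projections $\pi_n$. It is a connected compact metrizable space with $\dim X\le\sup_n\dim X_n\le3+\sup_n\dim M_n$. The maps $p_n$ preserve the $Z$-coordinate, and for $z\in Z$ the set of points of $X$ with $Z$-coordinate $z$ is the inverse limit of the non-empty compact spaces $\{z\}\times M_n$, which is non-empty. So $X$ maps onto $Z$ and is infinite.

\emph{Step 3: the homeomorphism.} For $m\le k$ and $i,j\in\mathbb Z$ let $\Phi_k=\Phi_k^{m,i,j}=S_m^i\,p_{m,k}\,S_k^j\,\pi_k:X\to X_m$. For $m<k$, \eqref{eq:exact} gives $p_{m,k}T_k^j\pi_k=p_{m,k-1}S_{k-1}^jp_{k-1}\pi_k=p_{m,k-1}S_{k-1}^j\pi_{k-1}$. So $(C_k)$, evaluated at the points $\pi_kx$, says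
\begin{equation}\label{eq:cauchy}
d_m(\Phi_k,\Phi_{k-1})<2^{-k}\qquad\text{if }m<k\text{ and }|i|,|j|\le\Lambda_{k-1}.
\end{equation}
Take $i=0$ first. Since $\Lambda_k$ is non-decreasing and unbounded, for each $m$ and $j$ the maps $p_{m,k}S_k^j\pi_k$ converge uniformly as $k\to\infty$ to a map $\sigma_m^{(j)}:X\to X_m$. From $p_mp_{m+1,k}=p_{m,k}$ we get $p_m\sigma_{m+1}^{(j)}=\sigma_m^{(j)}$, so there is a map $S^{(j)}:X\to X$ with $\pi_mS^{(j)}=\sigma_m^{(j)}$ for all $m$, that is,
\begin{equation}\label{eq:def}
\pi_mS^{(j)}=\lim_{k\to\infty}p_{m,k}S_k^j\pi_k\qquad\text{uniformly on }X.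
\end{equation}
For $j=0$ the right side is $\pi_m$, so $S^{(0)}=\mathrm{id}$. Now let $i$ be arbitrary. We have $\Phi_m=S_m^{i+j}\pi_m$ and, by \eqref{eq:def}, $\Phi_k\to S_m^i\pi_mS^{(j)}$. Summing \eqref{eq:cauchy} over $k>m$ gives
\begin{equation}\label{eq:sum}
d_m\big(S_m^i\,\pi_mS^{(j)},\ S_m^{i+j}\pi_m\big)\le2^{-m}\qquad\text{if }|i|,|j|\le\Lambda_m.
\end{equation}
This is the reason for the factor $S_m^i$ in $(C_k)$: the case $i=0$ of \eqref{eq:sum} would not imply the general case, because the modulus of continuity of $S_m^i$ may deteriorate as $m$ grows. Fix $n,i,j$, apply the $1$-Lipschitz map $p_{n,m}$ to \eqref{eq:sum}, and let $m\to\infty$. By \eqref{eq:def} the map $p_{n,m}S_m^i\pi_m\circ S^{(j)}$ tends to $\pi_nS^{(i)}S^{(j)}$, and $p_{n,m}S_m^{i+j}\pi_m$ tends to $\pi_nS^{(i+j)}$. Hence $S^{(i)}S^{(j)}=S^{(i+j)}$ for all $i,j\in\mathbb Z$. So $S=S^{(1)}$ is a homeomorphism with inverse $S^{(-1)}$, and $S^j=S^{(j)}$.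

\emph{Step 4: minimality.} Let $x,x'\in X$ and $m\le n$. By $(D_n)$ there is $j$ with $0\le j\le\ell_n\le\Lambda_n$ and $d_n(S_n^j\pi_nx,\pi_nx')<2^{-n}$. By \eqref{eq:sum} at level $n$ with $i=0$, $d_n(\pi_nS^jx,S_n^j\pi_nx)\le2^{-n}$. Applying $p_{m,n}$ gives $d_m(\pi_mS^jx,\pi_mx')<2^{1-n}$. As $n\ge m$ is arbitrary, the forward orbit of $x$ meets every basic neighborhood $\pi_m^{-1}(W)$ of $x'$. So all forward orbits are dense, and $S$ is minimal by Lemma~\ref{lem:min}.

\emph{Step 5: cohomology.} Fix $z_0\in Z$ and let $\iota_n:M_n\to X_n$, $\iota_n(y)=(z_0,y)$. A closed smooth manifold can be triangulated, so $\iota_n^*$ is an isomorphism by Lemma~\ref{lem:prod}. We have $p_n\iota_{n+1}=\iota_n\circ(g_n)_{z_0}\circ h_n$, and $(g_n)_{z_0}$ is homotopic to the identity, so $\iota_{n+1}^*p_n^*=h_n^*\iota_n^*$. Thus the $\iota_n^*$ form an isomorphism of direct systems of rings, and (H5) gives $h^*(X)\cong\varinjlim(h^*(X_n),p_n^*)\cong\varinjlim(h^*(M_n),h_n^*)$.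

\emph{Step 6: the action of $S$.} First, $S_k^*=\mathrm{id}$ on $h^*(X_k)$. By \eqref{eq:skew}, $S_k\iota_k(y)=(\zeta z_0,g'y)$ with $g'\in\mathcal H(M_k)$, so $S_k\iota_k$ is homotopic to $y\mapsto(\zeta z_0,y)$. By Lemma~\ref{lem:prod} this map and $\iota_k$ induce the same homomorphism, the inverse of $\mathrm{pr}_{M_k}^*$. Hence $\iota_k^*S_k^*=\iota_k^*$, and $\iota_k^*$ is injective.

Next, uniformly close maps into $M_n$ are homotopic: embed $M_n$ in a Euclidean space with a retraction $r$ of an open neighborhood $U$; if two maps are closer than the distance from $M_n$ to the complement of $U$, apply $r$ to the straight-line homotopy. Let $\nu_n=\mathrm{pr}_{M_n}\pi_n:X\to M_n$. By \eqref{eq:def}, $\nu_nS$ is the uniform limit of $\mathrm{pr}_{M_n}p_{n,k}S_k\pi_k$, so for large $k$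
\[
S^*\nu_n^*=\pi_k^*S_k^*(\mathrm{pr}_{M_n}p_{n,k})^*=\pi_k^*(\mathrm{pr}_{M_n}p_{n,k})^*=\nu_n^*.
\]
By (H5) and Lemma~\ref{lem:prod}, $h^*(X)$ is the union of the images of the $\nu_n^*$, so $S^*=\mathrm{id}$.
\end{proof}

\begin{remark}
If $M_n=M$ and $h_n=\mathrm{id}$ for all $n$, the maps $p_n=\hat g_n$ are homeomorphisms, so $\pi_1:X\to Z\times M$ is a homeomorphism. By \eqref{eq:def}, it carries $S$ to the uniform limit of the conjugates of $T$ by $\hat g_1\cdots\hat g_k$.
\end{remark}

\section{From polyhedra to manifolds; proof of Theorem~\ref{thm:spaces}}\label{sec:poly}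

A \emph{finite polyhedron} is the underlying space of a finite simplicial complex. Prescribed cohomology is easy to find on polyhedra, but Proposition~\ref{prop:skew} needs homogeneity. A closed manifold cannot have arbitrary cohomology, so we do not try to match a polyhedron $Y$ with a manifold. We only ask that $Y$ be a retract of a manifold $M$; the extra cohomology of $M$ will die in the direct limit. Recall that a finite polyhedron of dimension $d$ embeds as a subpolyhedron in $\mathbb R^{2d+1}$ (put the vertices in general position), and that a finite subpolyhedron of $\mathbb R^N$ is a retract of an open neighborhood.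

\begin{lemma}\label{lem:retract}
Let $Y\subset\mathbb R^N$, $N\ge1$, be a non-empty connected finite polyhedron. There are a closed connected smooth $N$-manifold $M$ and maps $i:Y\to M$, $r:M\to Y$ with $ri=\mathrm{id}_Y$.
\end{lemma}

\begin{proof}
We double a compact neighborhood of $Y$ along its boundary. Let $r_U:U\to Y$ be a retraction of an open neighborhood, and let $f:\mathbb R^N\to[0,1]$ be smooth, $0$ on $Y$ and $1$ outside a compact set $K\subset U$. By Sard's theorem $f$ has a regular value $c\in(0,1)$. Put $M'=\{(x,t)\in\mathbb R^N\times\mathbb R:f(x)+t^2=c\}$. On $M'$ we have $f(x)\le c<1$, so $x\in K$ and $|t|\le1$; hence $M'$ is compact. The gradient $(\nabla f(x),2t)$ could vanish on $M'$ only where $t=0$, $f(x)=c$ and $\nabla f(x)=0$, which is excluded. So $M'$ is a closed smooth $N$-manifold. Let $i(y)=(y,\sqrt c)$ and $r(x,t)=r_U(x)$, and let $M$ be the component of $M'$ containing the connected set $i(Y)$.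
\end{proof}

For $Y=\{0\}\subset\mathbb R$ and $f(x)=x^2$ on $\{f\le c\}$, the manifold $M$ is the circle $x^2+t^2=c$. It has an extra class in degree $1$, which the constant map $ir$ kills.

\begin{proposition}\label{prop:poly}
Let $Y_1\xleftarrow{f_1}Y_2\xleftarrow{f_2}\cdots$ be maps between non-empty connected finite polyhedra. There are an infinite connected compact metric space $X$ and a minimal homeomorphism $S$ of $X$ such that $h^*(X)\cong\varinjlim(h^*(Y_n),f_n^*)$ as graded rings and $S^*=\mathrm{id}$ on $h^*(X)$. If $\dim Y_n\le d$ for all $n$, then $\dim X\le2d+4$.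
\end{proposition}

\begin{proof}
Embed $Y_n$ in $\mathbb R^{N_n}$ with $N_n=2\dim Y_n+1$, take $M_n,i_n,r_n$ from Lemma~\ref{lem:retract}, and put $h_n=i_nf_nr_{n+1}:M_{n+1}\to M_n$. Consider the sequence of ring homomorphisms
\[
h^*(M_1)\xrightarrow{\,i_1^*\,}h^*(Y_1)\xrightarrow{(f_1r_2)^*}h^*(M_2)\xrightarrow{\,i_2^*\,}h^*(Y_2)\xrightarrow{(f_2r_3)^*}\cdots
\]
The composite $h^*(M_n)\to h^*(M_{n+1})$ is $(i_nf_nr_{n+1})^*=h_n^*$, and the composite $h^*(Y_n)\to h^*(Y_{n+1})$ is $(f_nr_{n+1}i_{n+1})^*=f_n^*$. Both direct systems are cofinal subsequences of this one, so their limits are isomorphic. Proposition~\ref{prop:limit} gives $X$ and $S$, with $\dim X\le3+(2d+1)$ if $\dim Y_n\le d$.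
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spaces}]
By Freudenthal's theorem, a compact metric space $Y$ is the inverse limit of a sequence of finite polyhedra $(Y_n,f_n)$, which can be taken of dimension at most $d$ if $\dim Y=d<\infty$. The image of $Y$ in $Y_n$ is non-empty and connected, so it lies in one component $Y_n^0$. The set $f_n(Y_{n+1}^0)$ is connected and contains the image of $Y$ in $Y_n$, so it lies in $Y_n^0$. All points of $Y$ have their coordinates in the $Y_n^0$, hence $Y=\varprojlim Y_n^0$ and $h^*(Y)\cong\varinjlim h^*(Y_n^0)$ as rings by (H4) and (H5). Proposition~\ref{prop:poly} applied to the $Y_n^0$ gives one pair $(X,S)$ that serves for $K^*$ and for all $\check H^*(\,\cdot\,;R)$.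
\end{proof}

\section{Realizing countable groups; proof of Theorem~\ref{thm:groups}}\label{sec:groups}

It remains to find polyhedra of dimension at most $4$ whose $K$-groups converge to $G_0$ and $G_1$. A finite presentation of an abelian group is an integer matrix, a matrix is a map between wedges of spheres, and the mapping cone has the cokernel as its $K$-theory. For instance the cone of a map $S^s\to S^s$ of degree $m\neq 0$ has $\tilde K^{s+1}=\mathbb Z/m$ and $\tilde K^s=0$. A countable group is a direct limit of finite pieces of one presentation.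

We recall three standard facts. (i) $\tilde K^s(S^s)\cong\mathbb Z$, $\tilde K^{s+1}(S^s)=0$, a map $S^s\to S^s$ of degree $m$ induces multiplication by $m$, and $\tilde K^*$ takes finite wedges to direct sums. (ii) For $s\ge2$ the Hurewicz theorem gives $\pi_s(\bigvee^kS^s)\cong H_s(\bigvee^kS^s)=\mathbb Z^k$. So a based map $a:\bigvee^mS^s\to\bigvee^kS^s$ is determined up to based homotopy by the degrees $a_{lp}$ of the composites of the inclusion of the $p$-th sphere, $a$, and the projection to the $l$-th sphere, and all integer matrices occur. By (i), $a^*:\mathbb Z^k\to\mathbb Z^m$ on $\tilde K^s$ sends the $l$-th basis vector to $(a_{l1},\dots,a_{lm})$. Hence $a\mapsto a^*$ is a bijection from based homotopy classes onto $\operatorname{Hom}(\mathbb Z^k,\mathbb Z^m)$. This is where $s\ge2$ is needed; for $s=1$ the fundamental group is not abelian when $k\ge2$. (iii) For a based map $a:V\to V'$ of finite complexes, the mapping cone $C_a$ is obtained from $V'\sqcup(V\times[0,1])$ by identifying $(x,0)$ with $a(x)$ and collapsing $V\times\{1\}\cup\{*\}\times[0,1]$ to the base point. Then $C_a/V'=\Sigma V$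 is the reduced suspension, and the Puppe sequence
\[
\cdots\to\tilde K^i(C_a)\to\tilde K^i(V')\xrightarrow{a^*}\tilde K^i(V)\xrightarrow{\ \partial\ }\tilde K^{i+1}(C_a)\to\tilde K^{i+1}(V')\to\cdots
\]
is exact, where $\partial$ is the natural isomorphism $\tilde K^i(V)\cong\tilde K^{i+1}(\Sigma V)$ followed by the map induced by $C_a\to\Sigma V$.

\begin{lemma}\label{lem:cones}
Let $G$ be a countable abelian group and $s\ge2$. There are connected finite based CW complexes $C_n$ of dimension at most $s+1$ and based maps $C_{n+1}\to C_n$ with $\tilde K^s(C_n)=0$ and $\varinjlim\tilde K^{s+1}(C_n)\cong G$.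
\end{lemma}

\begin{proof}
Write $G=F/F'$ with $F$ free abelian on $e_1,e_2,\dots$. The subgroup $F'$ is free, with a finite (possibly empty) or infinite basis $r_1,r_2,\dots$. Let $F_n'$ be spanned by the $r_l$ with $l\le n$, of rank $k_n$, and choose $m_1<m_2<\cdots$ with $F_n'\subseteq F_n:=\langle e_1,\dots,e_{m_n}\rangle$. Since $F=\bigcup F_n$, $F'=\bigcup F_n'$ and direct limits are exact, $G\cong\varinjlim F_n/F_n'$. (For $G=\mathbb Z[\frac12]$ take $r_l=e_l-2e_{l+1}$ and $m_n=n+1$. Then $F_n/F_n'\cong\mathbb Z$ is generated by $e_{n+1}$, and the connecting maps are multiplication by $2$.)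

Let $V_n=\bigvee^{m_n}S^s$ and $V_n'=\bigvee^{k_n}S^s$, and identify $\tilde K^s(V_n)=F_n$ and $\tilde K^s(V_n')=F_n'$ by the chosen bases. By (ii) there is $a_n:V_n\to V_n'$ inducing the inclusion $F_n'\to F_n$. Let $C_n=C_{a_n}$, which is $V_n'$ with $m_n$ cells of dimension $s+1$ attached. Since $\tilde K^{s\pm1}$ vanishes on $V_n$ and $V_n'$, the Puppe sequence shows that $\partial_n:F_n\to\tilde K^{s+1}(C_n)$ is onto with kernel $F_n'$, and that $\tilde K^s(C_n)\cong\ker a_n^*=0$.

Let $\kappa_n:V_{n+1}\to V_n$ and $\kappa_n':V_{n+1}'\to V_n'$ collapse the extra spheres; they induce the inclusions $F_n\subseteq F_{n+1}$ and $F_n'\subseteq F_{n+1}'$. Both $\kappa_n'a_{n+1}$ and $a_n\kappa_n$ induce the inclusion $F_n'\to F_{n+1}$, so by (ii) there is a based homotopy $H_t$ from $\kappa_n'a_{n+1}$ to $a_n\kappa_n$. Define $b_n:C_{n+1}\to C_n$ as $\kappa_n'$ on $V_{n+1}'$, and on the cone by $[x,t]\mapsto H_{2t}(x)$ for $t\le\frac12$ and $[x,t]\mapsto[\kappa_nx,2t-1]$ for $t\ge\frac12$. The induced map $\Sigma V_{n+1}\to\Sigma V_n$ is $[x,t]\mapsto[\kappa_nx,\max(0,2t-1)]$, and it is homotopic to $\Sigma\kappa_n$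 through $[x,t]\mapsto[\kappa_nx,\max(0,\frac{t-\tau}{1-\tau})]$, $0\le\tau\le\frac12$. By the description of $\partial$ in (iii), $b_n^*\partial_n=\partial_{n+1}\kappa_n^*$. So $b_n^*$ is the natural map $F_n/F_n'\to F_{n+1}/F_{n+1}'$, and the limit is $G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
Apply Lemma~\ref{lem:cones} to $G_0$ with $s=3$ and to $G_1$ with $s=2$, the smallest admissible values of the right parity, and let $Y_n'$ be the wedge of the two complexes, with the wedge $f_n':Y_{n+1}'\to Y_n'$ of the two maps. Then $Y_n'$ is connected of dimension at most $4$, and by (i) $\varinjlim\tilde K^0(Y_n')\cong G_0$ and $\varinjlim\tilde K^1(Y_n')\cong G_1$. The splitting of $K^0(Y_n')$ into the multiples of the trivial line bundle and $\tilde K^0(Y_n')$ is natural, and $K^1=\tilde K^1$ because $K^1(\mathrm{pt})=0$. Hence $\varinjlim K^0(Y_n')\cong\mathbb Z\oplus G_0$ and $\varinjlim K^1(Y_n')\cong G_1$.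

A finite CW complex is homotopy equivalent to a finite polyhedron of the same dimension. Let $\eta_n:Y_n\to Y_n'$ be such equivalences with homotopy inverses $\bar\eta_n$, and put $f_n=\bar\eta_nf_n'\eta_{n+1}$. Then $f_n^*\eta_n^*=\eta_{n+1}^*f_n'^*$, so the $\eta_n^*$ identify the two direct systems. Proposition~\ref{prop:poly} with $d=4$ gives $X$ and $S$, with $\dim X\le12$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
If $A_0\cong\mathbb Z\oplus G_0$ and $A_1$ are countable, then $G_0$ is countable and Theorem~\ref{thm:groups} applies with $G_1=A_1$. Conversely, let $X$ be a non-empty compact metric space. The $K$-groups of a finite polyhedron are finitely generated, by (H2), (H3), fact (i) and induction on the simplices. By Freudenthal's theorem and (H5), $K^0(X)$ and $K^1(X)$ are direct limits of sequences of such groups, hence countable. The rank at a point is a homomorphism $K^0(X)\to\mathbb Z$ split by the trivial bundles, so $K^0(X)\cong\mathbb Z\oplus\tilde K^0(X)$.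
\end{proof}

\begin{thebibliography}{9}

\bibitem{DPS18}
Deeley, Putnam and Strung, J. reine angew. Math. \textbf{742} (2018).

\bibitem{DPS20}
Robin J. Deeley, Ian F. Putnam and Karen R. Strung, \emph{Minimal homeomorphisms and topological $K$-theory}, arXiv:2012.10950 (2020).

\bibitem{FH}
Fathi and Herman, \emph{Existence de diff\'eomorphismes minimaux}, Ast\'erisque \textbf{49} (1977), 37--59.

\end{thebibliography}
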